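\title{Poles of the signed hard-square generating function of an even cylinder}

\begin{abstract}
For a finite graph $G$ let $Z(G)=1-\chi(\mathrm{Ind}(G))$, the number of independent sets of even size minus the number of those of odd size, and let $f_N(t)=\sum_{m\ge0}Z(P_m\times C_N)t^m$ be the generating function for the square grids on a cylinder of circumference $N$. We prove a conjecture, posed in a paper of Adamaszek, that gives an explicit denominator of $f_N$ for even $N$. We also obtain smaller denominators, show for even $N\ge6$ that the poles $\zeta$ of $f_N$ are simple when $\zeta^3\ne-1$ and of order at most $3$ otherwise, and deduce that $m\mapsto Z(P_m\times C_N)$ is eventually periodic when $N\equiv2\pmod4$. The proof cuts the cylinder into regions bounded above by periodic knight paths. A local move on a path changes the sign of $Z$ up to a correction term, and after a full cycle of moves the path returns to a translate of itself. A signed sum over markings of the path removes the correction terms and bounds the orders of the poles.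
\end{abstract}

\section{Introduction}\label{sec:intro}

A set of vertices of a finite simple graph $G$ is \emph{independent} if it contains no two adjacent vertices. The independent sets are the faces of a simplicial complex $\mathrm{Ind}(G)$, the \emph{independence complex} of $G$. Put $Z(G)=1-\chi(\mathrm{Ind}(G))$, where $\chi$ is the unreduced Euler characteristic. A nonempty face $J$ has dimension $|J|-1$, so
\begin{equation}\label{eq:Z}
Z(G)=\sum_{J}(-1)^{|J|},
\end{equation}
where $J$ runs over all independent sets of $G$, the empty set included. Thus $Z(G)$ counts independent sets with signs, and it measures how much of that count survives cancellation.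

Let $P_m$ be the path with $m\ge0$ vertices, $P_0$ being the empty graph. Sorting independent sets by whether they contain the last vertex gives $Z(P_m)=Z(P_{m-1})-Z(P_{m-2})$ for $m\ge2$. The values are $1,0,-1,-1,0,1$, repeated with period $6$, and the generating function is $(1-t)/(1-t+t^2)$. Without the signs the same argument gives the Fibonacci recursion and exponential growth. With the signs, the poles of the generating function are roots of unity.

This paper concerns the two-dimensional analogue. Let $C_N$ be the cycle with $N\ge3$ vertices, and let $C_2$ be the graph with two vertices joined by one edge. The Cartesian product $P_m\times C_N$ has as vertices the pairs of vertices, two pairs being adjacent when they agree in one coordinate and are adjacent in the other. It is the square grid on a cylinder with $m$ rows of length $N$, and its independent sets are the hard-square configurations on that cylinder. For $N\ge2$ put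
\[
f_N(t)=\sum_{m\ge0}Z(P_m\times C_N)\,t^m .
\]
Building an independent set row by row shows that $f_N$ is rational. Let $T$ be the matrix indexed by the independent sets of $C_N$ with $T(J,J')=(-1)^{|J'|}$ if $J\cap J'=\emptyset$ and $T(J,J')=0$ otherwise. Then $Z(P_m\times C_N)=\sum_{J}T^m(\emptyset,J)$, so $\det(1-tT)$ is a denominator of $f_N$. For even $N$ the matrix $T$ has at least $2^{N/2}$ rows, and its definition gives no hint of where its eigenvalues lie.

Jonsson showed that $f_{6n+1}(t)=f_{6n-1}(t)=\frac1{1-t}$ for $n\ge1$ and $f_{6n+3}(t)=\frac{1-2t+t^2}{1-t^3}$ for $n\ge0$; these formulas cover all odd $N$. For even $N$ it is known that $f_N$ is a rational function all of whose denominator zeros are complex roots of unity. (Neither fact is used below.) It is then natural to ask which roots of unity occur, and with which multiplicities: the first question governs the periods that appear in $m\mapsto Z(P_m\times C_N)$, the second its rate of growth. The following conjecture is posed in \cite{Adamaszek}: there are polynomials $h_N$ such that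
\begin{align}
f_{4n+2}(t)&=\frac{h_{4n+2}(t)}{(1+t^2)\cdot\big[(1-t^{8n-2})(1-t^{8n-8})\cdots(1-t^{2n+4})\big]}\qquad(n\ge1),\label{eq:conj1}\\
f_{4n}(t)&=\frac{h_{4n}(t)}{(1-t^2)\cdot\big[(1-t^{8n-6})(1-t^{8n-12})\cdots(1-t^{2n+6})\big]}\qquad(n\ge2).\label{eq:conj2}
\end{align}
In each bracket the exponents decrease in steps of $6$ from the first listed exponent to the last; the bracket is $(1-t^6)$ for $f_6$ and $(1-t^{10})$ for $f_8$. The case $n=0$ of \eqref{eq:conj1} is read as $f_2=h_2/(1+t^2)$. The degrees of these denominators grow only quadratically in $N$.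

\begin{theorem}\label{thm:conj}
Formula \eqref{eq:conj1} holds for all $n\ge0$ and formula \eqref{eq:conj2} holds for all $n\ge2$, with $h_N\in\mathbb Z[t]$.
\end{theorem}

Each factor $1-t^{2H}$ of the brackets splits as $(1-t^H)(1+t^H)$, and only one half is needed.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] For $n\ge1$ and for $n\ge2$, respectively, the series
\[
(1+t^2)\prod_{k=n+1}^{2n}\big(1-(-1)^kt^{3k-2n-1}\big)\cdot f_{4n+2},\qquad
(1-t^2)\prod_{k=n+1}^{2n-1}\big(1-(-1)^kt^{3k-2n}\big)\cdot f_{4n}
\]
lie in $\mathbb Z[t]$.
\item[(ii)] If $N\equiv2\pmod4$ and $N\ge6$, all poles of $f_N$ are simple, so $m\mapsto Z(P_m\times C_N)$ is eventually periodic. If $4\mid N$ and $N\ge8$, all poles of $f_N$ are simple except possibly at $-1$ and, only if $12\mid N$, at $e^{\pm i\pi/3}$. There the order is at most $3$, so $Z(P_m\times C_N)=O(m^2)$.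
\item[(iii)] $f_4=\dfrac{1+t^2}{(1-t)(1+t)^2}$. So \eqref{eq:conj2}, read with empty bracket, fails for $n=1$, and the restriction $n\ge2$ is necessary.
\end{enumerate}
\end{theorem}

Both theorems follow from one statement that is uniform in $N$. Let $N\ge6$ be even. For integers $k$ with $N/4\le k\le N/2$ put $H_k=3k-\frac N2$ and
\begin{equation}\label{eq:ck}
c_k(t)=\begin{cases}
1-(-1)^kt^2, & k=N/2,\\
1-(-1)^kt^{H_k}, & N/4<k<N/2,\\
1-(-1)^kt, & k=N/4\quad(\text{only if }4\mid N).
\end{cases}
\end{equation}

\begin{theorem}\label{thm:main}
Let $N\ge6$ be even, and let $k$ run over the integers with $N/4\le k\le N/2$.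
\begin{enumerate}
\item[(a)] $f_N\prod_kc_k\in\mathbb Z[t]$.
\item[(b)] $(1+t^3)^2\operatorname{lcm}_k(c_k)\,f_N\in\mathbb Q[t]$. Hence each pole $\zeta$ of $f_N$ is simple if $\zeta^3\ne-1$, and has order at most $3$ if $\zeta^3=-1$.
\end{enumerate}
\end{theorem}

The factors $c_k$ arise as follows. An elementary rule removes a few vertices at the top of a region of the cylinder and changes the sign of $Z$. If after $q$ such moves the top of the region has its original shape again, $H$ rows lower, then the generating function of the region has the denominator $1-(-1)^qt^H$. We encode the shapes that occur by periodic lattice paths, graded by a level $k$ (Section~\ref{sec:paths}), and write the full cylinder as a signed sum of such regions (Section~\ref{sec:decomp}). A path of level $k$ returns to its shape after $k^2$ moves, $H_k$ rows lower. One kind of move produces an error term of level $k+1$, so the recursions form a triangular system; this gives part (a) (Section~\ref{sec:cycle}, after the case $N=6$ in Section~\ref{sec:six}). When $4\mid N$, the product in (a) has one factor more than the denominator in Theorem~\ref{thm:sharp}(i).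 To remove it we correct each region by a signed sum of regions of higher level so that the error terms cancel, and invert this correction at the cost of the factor $(1+t^3)^2$; this gives part (b) (Section~\ref{sec:dress}). Section~\ref{sec:final} combines (a) and (b).

\section{Deletion rules; circumference two and four}\label{sec:rules}

For a vertex $w$ let $N(w)$ be the set of its neighbors and $N[w]=N(w)\cup\{w\}$.

\begin{lemma}\label{lem:rules}
Let $G$ be a finite simple graph and let $u\ne w$ be vertices of $G$.
\begin{enumerate}
\item[(D)] $Z(G)=Z(G-w)-Z(G-N[w])$.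
\item[(I)] If $G$ has an isolated vertex, then $Z(G)=0$.
\item[(L)] \emph{Leaf rule.} If $N(u)=\{w\}$, then $Z(G)=-Z(G-N[w])$.
\item[(F)] \emph{Fold rule.} If $N(u)\subseteq N(w)$, then $Z(G)=Z(G-w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(D) The independent sets without $w$ are those of $G-w$; those with $w$ are the sets $J\cup\{w\}$ with $J$ independent in $G-N[w]$. (I) Adding or removing the isolated vertex is a sign-reversing involution in \eqref{eq:Z}. (L) The vertex $u$ is isolated in $G-w$, so the first term of (D) vanishes. (F) The vertices $u,w$ are not adjacent, since otherwise $w\in N(u)\subseteq N(w)$. So $u$ lies in $G-N[w]$ and is isolated there, and the second term of (D) vanishes.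
\end{proof}

The two narrowest even cylinders are done by hand. The first one already contains the mechanism of the whole proof: a shape that reproduces itself further down, with a sign.

\begin{proposition}\label{prop:small}
$f_2=\dfrac{1-t}{1+t^2}$ and $f_4=\dfrac{1+t^2}{(1-t)(1+t)^2}$.
\end{proposition}

\begin{proof}
\emph{Circumference $2$.} Let $F_m=Z(P_m\times C_2)$. For $m\ge1$ let $B_m$ be the value of $Z$ on $P_m\times C_2$ with one vertex of the first row deleted, and let $B_0=1$. Rule (D) at a vertex $w$ of the first row gives $F_m=B_m-B_{m-1}$ for $m\ge1$, since $N[w]$ consists of the first row and the vertex below $w$. We have $B_1=0$ by (I). For $m\ge2$ the remaining vertex of the first row is a leaf attached to the vertex $w'$ below it. Deleting $N[w']$ removes what is left of the first two rows and the vertex below $w'$, so $B_m=-B_{m-2}$ by (L). Hence $\sum_mB_mt^m=1/(1+t^2)$ and $f_2=(1-t)/(1+t^2)$.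

\emph{Circumference $4$.} An independent set of $C_4$ is empty, one of four single vertices, or one of two opposite pairs. Let $e_m,s_m,d_m$ be the signed counts of the independent sets of $P_m\times C_4$ whose last row is empty, a given single vertex, a given opposite pair, with $(e_0,s_0,d_0)=(1,0,0)$. A given vertex is avoided by the empty set, three single vertices and one pair; a given pair is avoided by the empty set, two single vertices and one pair. Therefore
\[
e_{m+1}=e_m+4s_m+2d_m,\qquad s_{m+1}=-(e_m+3s_m+d_m),\qquad d_{m+1}=e_m+2s_m+d_m .
\]
These rules send $(1-2j,\,j,\,0)$ to $(2j+1,\,-(j+1),\,1)$, and the latter to $(-2j-1,\,j+1,\,0)$, which is the first triple with $j+1$ in place of $j$. So these are the values of $(e_m,s_m,d_m)$ for $m=2j$ and $m=2j+1$. Since $Z(P_m\times C_4)=e_m+4s_m+2d_m$, we get $Z(P_{2j}\times C_4)=2j+1$ and $Z(P_{2j+1}\times C_4)=-(2j+1)$. With $\sum_j(2j+1)x^j=(1+x)/(1-x)^2$ this gives $f_4=(1-t)(1+t^2)/(1-t^2)^2$.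
\end{proof}

The function $f_4$ has a double pole at $-1$, so $(1-t^2)f_4$ is not a polynomial. This proves Theorem~\ref{thm:sharp}(iii), and the formula for $f_2$ is the case $n=0$ of Theorem~\ref{thm:conj}. From now on $N\ge6$ is even.

\section{Regions, knight paths and flips}\label{sec:paths}

\subsection*{Regions and leaf moves}
Let $\Gamma$ be the infinite cylinder with vertices $(x,y)\in\mathbb Z/N\times\mathbb Z$, where $x$ is the column and $y$ the row, and $(x,y)$ is adjacent to $(x\pm1,y)$ and $(x,y\pm1)$. Rows increase \emph{downwards}: a vertex is lower if its row is larger. For a function $d\colon\mathbb Z/N\to\mathbb Z$, called a \emph{depth function}, let $R_m(d)$ be the subgraph of $\Gamma$ induced by $\{(x,y):d(x)<y\le m\}$. Then $P_m\times C_N=R_m(0)$.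

Suppose that column $x$ sticks out, that is, $d(x\pm1)>d(x)=e$. For $m\ge e+2$ the top vertex $(x,e+1)$ of column $x$ is a leaf of $R_m(d)$ attached to $(x,e+2)$, and (L) gives the \emph{leaf move}
\begin{equation}\label{eq:leaf}
Z(R_m(d))=-Z(R_m(d')),\qquad d'(x)=e+3,\quad d'(x\pm1)=\max\{d(x\pm1),\,e+2\},
\end{equation}
with $d'=d$ on all other columns.

\begin{example}[the sawtooth]\label{ex:saw}
Let $d=2$ on even columns and $d=3$ on odd columns. Make a leaf move at each of the $N/2$ even columns in turn; a move at one even column leaves the other even columns sticking out. At the end the depth is $5$ on even and $4$ on odd columns, which is $d$ moved by one column and two rows. So $Z(R_m(d))=(-1)^{N/2}Z(R_{m-2}(d))$ for $m\ge4$, and $\sum_mZ(R_m(d))t^m$ has the denominator $1-(-1)^{N/2}t^2=c_{N/2}$.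
\end{example}

\subsection*{Tails of power series}
Recursions such as the last one hold only for large $m$, and only the denominator interests us. We therefore discard initial terms. Let $\Lambda=\mathbb Q[t,t^{-1}]$ and let $V=\mathbb Q((t))/\Lambda$ be the $\Lambda$-module of formal Laurent series modulo Laurent polynomials. Write $[f]$ for the class of $f$. Two series have the same class exactly when their coefficients agree for all large exponents. If $f\in\mathbb Z[[t]]$ and $p\in\mathbb Z[t]$, then $p\,[f]=0$ means $pf\in\Lambda\cap\mathbb Z[[t]]=\mathbb Z[t]$; the same holds with $\mathbb Q$ in place of $\mathbb Z$. So finding a denominator of $f_N$ is the same as finding a polynomial that annihilates $[f_N]$.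

\subsection*{Knight paths}
The maximum in \eqref{eq:leaf} makes it hard to see which quantities a leaf move preserves, and hence why a shape should ever return. We change coordinates so that a leaf move becomes the exchange of two consecutive steps of a lattice path; the numbers of steps of each kind are then visibly conserved.

A \emph{path} is a bi-infinite lattice path in $\mathbb Z^2$, invariant under translation by $(N,0)$, whose steps are the four knight moves to the right:
\[
S^\uparrow=(1,-2),\qquad S^\downarrow=(1,2),\qquad L^\uparrow=(2,-1),\qquad L^\downarrow=(2,1).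
\]
The letter $S$ stands for steep and $L$ for long; $S^\uparrow,L^\uparrow$ are \emph{up-steps} and $S^\downarrow,L^\downarrow$ are \emph{down-steps}. Let $\mathcal P_k$ be the set of paths that have, per period, $k$ up-steps and $k$ down-steps, with the same number $\lambda$ of $L^\uparrow$ as of $L^\downarrow$ and the same number $s$ of $S^\uparrow$ as of $S^\downarrow$. We call $k$ the \emph{level}. From $2s+4\lambda=N$ and $s+\lambda=k$ we get
\[
\lambda=\tfrac N2-k,\qquad s=2k-\tfrac N2 .
\]
So $N/4\le k\le N/2$, and $k\ge2$ because $N\ge6$. At level $N/2$ all steps are steep; at level $N/4$ all steps are long. The sum of the down-steps of one period is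
\begin{equation}\label{eq:downsum}
(s+2\lambda,\;2s+\lambda)=\big(\tfrac N2,\;H_k\big).
\end{equation}

Every column either contains exactly one vertex of a path $P$ or is the middle column of exactly one $L$-step. Define the depth function $d_P$ as follows.
\begin{itemize}
\item If $(x,r)$ is a vertex of $P$, then $d_P(x)=r+1$ if one of the two steps at $(x,r)$ is an $S$-step whose other end is lower (in row $r+2$), and $d_P(x)=r$ otherwise.
\item If $x$ is the middle column of an $L$-step between rows $r$ and $r+1$, then $d_P(x)=r$.
\end{itemize}
For instance, the zigzag of $S$-steps through the points $(\text{even},1)$ and $(\text{odd},3)$ has the depth function of Example~\ref{ex:saw}. Put $R_m(P)=R_m(d_P)$ and let $[P]\in V$ be the class of $\sum_{m\ge0}Z(R_m(P))t^m$. Since $R_m(P+(h,\ell))\cong R_{m-\ell}(P)$,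
\begin{equation}\label{eq:shift}
[P+(h,\ell)]=t^{\ell}[P].
\end{equation}

A \emph{peak} of $P$ is a vertex preceded by an up-step $a$ and followed by a down-step $b$. The \emph{flip} at the peak replaces $ab$ by $ba$, at the peak and at all its translates by multiples of $(N,0)$; the result is denoted $P'$. The flip is an \emph{$LL$ flip} if $a$ and $b$ are both long. In that case let $P''$ be the path in which $ab$ is replaced by $S^\downarrow S^\uparrow S^\downarrow S^\uparrow$, with the same endpoints (Figure~\ref{fig:flip}). If $P\in\mathcal P_k$, then $P'\in\mathcal P_k$ and $P''\in\mathcal P_{k+1}$.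

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\node[left] at (-2.5,0) {\small $r$};
\node[left] at (-2.5,-2) {\small $r+2$};
\node[left] at (-2.5,-4) {\small $r+4$};
\foreach \x/\h in {-2/1,-1/0,0/0,1/0,2/1}
  \foreach \y in {0,...,4}
    {\ifnum\y>\h\relax \fill (\x,-\y) circle (4pt); \else \draw[gray] (\x,-\y) circle (3pt); \fi}
\draw[thick] (-2,-1)--(0,0)--(2,-1);
\node at (0,-5) {$P$};
\begin{scope}[xshift=7cm]
\foreach \x/\h in {-2/1,-1/1,0/2,1/1,2/1}
  \foreach \y in {0,...,4}
    {\ifnum\y>\h\relax \fill (\x,-\y) circle (4pt); \else \draw[gray] (\x,-\y) circle (3pt); \fi}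
\draw[thick] (-2,-1)--(0,-2)--(2,-1);
\node at (0,-5) {$P'$};
\end{scope}
\begin{scope}[xshift=14cm]
\foreach \x/\h in {-2/2,-1/3,0/2,1/3,2/2}
  \foreach \y in {0,...,4}
    {\ifnum\y>\h\relax \fill (\x,-\y) circle (4pt); \else \draw[gray] (\x,-\y) circle (3pt); \fi}
\draw[thick] (-2,-1)--(-1,-3)--(0,-1)--(1,-3)--(2,-1);
\node at (0,-5) {$P''$};
\end{scope}
\end{tikzpicture}
\caption{An $LL$ flip at a peak in row $r$, shown in five consecutive columns; rows increase downwards. The lines are the paths $P$, $P'$, $P''$, and the filled dots are the vertices of the regions below them, drawn for the case that the two outer columns of $P$ have depth $r+1$. The signed counts of independent sets of the three regions satisfy $Z(R_m(P))=-Z(R_m(P'))+Z(R_m(P''))$ for large $m$.}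
\label{fig:flip}
\end{figure}

\begin{lemma}\label{lem:flip}
For a flip that is not an $LL$ flip, $[P]=-[P']$. For an $LL$ flip, $[P]=-[P']+[P'']$.
\end{lemma}

\begin{proof}
Let the peak be $(x,r)$, let $d=d_P$, let $m\ge r+4$ and $G=R_m(P)$. The two steps $a,b$ touch at most five consecutive columns, and these are distinct modulo $N$ because $N\ge6$. The depth of a column depends only on the steps that touch it, so the other columns have the same depth for $P$, $P'$ and $P''$.

Consider an outer endpoint $(x',r')$ of $ab$. It is the lower end of $a$ or $b$, so $d(x')\in\{r',r'+1\}$ is decided by the other step at $(x',r')$, which does not change. In $P'$ or $P''$ the new step at $(x',r')$ descends from it. If the new step is steep, the new depth is $r'+1$; if it is long, the depth remains $d(x')$.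

\emph{Case $a=S^\uparrow$, $b=S^\downarrow$.} The endpoints are $(x\pm1,r+2)$, so $d(x)=r+1$ and $d(x\pm1)\in\{r+2,r+3\}$. The leaf move at column $x$ gives the depths $r+3,\,r+4,\,r+3$ at $x-1,\,x,\,x+1$. The path $P'$ has the vertices $(x-1,r+2),(x,r+4),(x+1,r+2)$. Its endpoints have a steep descent and depth $r+3$, and its valley has depth $r+4$. So $Z(G)=-Z(R_m(P'))$.

\emph{Case $a=S^\uparrow$, $b=L^\downarrow$.} The endpoints are $(x-1,r+2)$ and $(x+2,r+1)$, so $d(x)=r+1$, $d(x+1)=r$ and $d(x+2)\in\{r+1,r+2\}$. The leaf move at column $x+1$ gives the depths $r+2,\,r+3,\,r+2$ at $x,\,x+1,\,x+2$ and keeps $d(x-1)$. The path $P'$ has the vertices $(x-1,r+2),(x+1,r+3),(x+2,r+1)$. Column $x-1$ keeps its depth because the new step there is long; column $x$ is the middle of an $L$-step between rows $r+2$ and $r+3$ and has depth $r+2$; the valley has depth $r+3$; column $x+2$ has a steep descent and depth $r+2$. Again $Z(G)=-Z(R_m(P'))$. The case $a=L^\uparrow$, $b=S^\downarrow$ is the mirror image under $x\mapsto-x$, which respects the definition of depth.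

\emph{Case $a=L^\uparrow$, $b=L^\downarrow$.} The endpoints are $(x\pm2,r+1)$, so $d(x-1)=d(x)=d(x+1)=r$ and $d(x\pm2)\in\{r+1,r+2\}$. Three columns stick out together and none of their top vertices is a leaf, so we use the fold rule. Put $u_i=(x+i,r+1)$ for $i=-1,0,1$, and $w=(x,r+2)$, $v_\pm=(x\pm1,r+2)$. Then $N(u_1)=\{u_0,v_+\}\subseteq N(w)$, and (F) gives $Z(G)=Z(G-w)$. The graph $G'=G-w-\{u_{-1},u_0,u_1\}$ has depth $r+2$ at $x$, depth $r+1$ at $x\pm1$, and unchanged depth at $x\pm2$. These are the depths of $P'$, whose vertices are $(x-2,r+1),(x,r+2),(x+2,r+1)$, so $G'=R_m(P')$.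

In $G-w$ the edges at the vertices $u_i$ form the path $v_-u_{-1}u_0u_1v_+$. Fix an independent set $J$ of $G'$ and sum over the ways to extend it by vertices $u_i$. The available vertices induce $P_3$, $P_2$ or $P_1$ according as $J$ contains none, one or both of $v_-,v_+$, and $Z(P_3)=Z(P_2)=-1$, $Z(P_1)=0$. Hence
\[
Z(G)=-Z(G')+\sum_{J\ni v_-,v_+}(-1)^{|J|}=-Z(G')+Z\big(G'-N[v_-]-N[v_+]\big),
\]
where the last sign is $(-1)^2$ for the two non-adjacent vertices $v_\pm$. The last graph has depth $r+2$ at $x$, $r+3$ at $x\pm1$ and $r+2$ at $x\pm2$. The path $P''$ has the vertices $(x\pm2,r+1)$ and $(x,r+1)$, each with a steep descent, and the valleys $(x\pm1,r+3)$. So the last graph is $R_m(P'')$.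
\end{proof}

\section{The cylinder as a signed sum of regions}\label{sec:decomp}

The flat top of $P_m\times C_N$ has no leaves. Deciding which vertices of the first row in even columns belong to the independent set breaks the top into pieces, and one round of leaf moves turns each outcome into the region of a path. Here the parity of $N$ is used: the even columns are pairwise non-adjacent.

\begin{lemma}\label{lem:decomp}
For each set $X$ of even columns let $O_X$ be the set of odd columns $x$ with $x-1\notin X$ and $x+1\notin X$. There are paths $P_X\in\bigcup_k\mathcal P_k$ with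
\[
[f_N]=\sum_X(-1)^{|X|+|O_X|}\,[P_X].
\]
\end{lemma}

\begin{proof}
Let $m\ge3$, with rows $1,\dots,m$. Sort the independent sets of $P_m\times C_N$ by the set $X$ of even columns $x$ for which $(x,1)$ is chosen. This gives $Z(P_m\times C_N)=\sum_X(-1)^{|X|}Z(G_X)$, where $G_X$ arises by deleting $(x,1)$ for all even $x$, and $(x\pm1,1)$, $(x,2)$ for $x\in X$. In $G_X$ the depth is $2$ on $X$, $0$ on $O_X$, and $1$ on all other columns. Make a leaf move at each column of $O_X$. A move at $x\in O_X$ changes only column $x$ and the even columns $x\pm1$, whose depth stays positive, so the other columns of $O_X$ still stick out. We get $Z(G_X)=(-1)^{|O_X|}Z(R_m(d_X))$, where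
\[
d_X(x)=\begin{cases}
3, & x\in O_X,\\
1, & x\text{ odd},\ x\notin O_X,\\
2, & x\text{ even, and }x\in X\text{ or }x-1\in O_X\text{ or }x+1\in O_X,\\
1, & x\text{ even},\ x\notin X,\ x-2\in X,\ x+2\in X.
\end{cases}
\]
The last two cases are complementary: for even $x\notin X$, the condition $x\pm1\notin O_X$ means $x\pm2\in X$.

It remains to find a path $P_X$ with depth function $d_X$. If $X=\emptyset$, then $d_X$ is the sawtooth, and $P_X$ is the zigzag of $S$-steps through $(\text{even},1)$ and $(\text{odd},3)$. If $X\ne\emptyset$, lift $X$ to a periodic subset of $\mathbb Z$, and for consecutive elements $x<x+2q+2$ of the lift let $P_X$ go from $(x,2)$ to $(x+2q+2,2)$ by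
\[
S^\uparrow S^\downarrow\quad(q=0),\qquad\qquad L^\uparrow(S^\downarrow S^\uparrow)^{q-1}L^\downarrow\quad(q\ge1).
\]
Each piece has as many $L^\uparrow$ as $L^\downarrow$ and as many $S^\uparrow$ as $S^\downarrow$, so $P_X\in\mathcal P_k$ for some $k$. We compare depths. At $x\in X$ both steps ascend from $(x,2)$, so the depth is $2$. If $q=0$, the vertex $(x+1,0)$ has a steep descent and depth $1$, and $x+1\notin O_X$. If $q\ge1$, the columns $x+1$ and $x+2q+1$ are middle columns of $L$-steps between rows $1$ and $2$; they have depth $1$ and are not in $O_X$. If $q=1$, the vertex $(x+2,1)$ meets only $L$-steps and has depth $1$; this is the last case of $d_X$. If $q\ge2$, the odd columns $x+3,\dots,x+2q-1$ are the elements of $O_X$ in this piece, and they carry valleys in row $3$, of depth $3$. The even columns $x+2,\dots,x+2q$ are adjacent to $O_X$ and carry vertices in row $1$ with a steep descent, of depth $2$.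
\end{proof}

\section{Circumference six}\label{sec:six}

For $N=6$ the levels are $k=3$, with all steps steep and $c_3=1+t^2$, and $k=2$, with one step of each kind and $c_2=1-t^3$. We list a path by its vertices in one period. Let
\[
\begin{array}{lll}
A: & (0,1),(1,3),(2,1),(3,3),(4,1),(5,3),(6,1) & \text{(level 3)},\\
P: & (0,2),(2,1),(4,2),(5,0),(6,2) & \text{(level 2)},\\
Q: & (0,2),(2,1),(3,3),(4,1),(6,2) & \text{(level 2)}.
\end{array}
\]
In Lemma~\ref{lem:decomp}, $X=\emptyset$ gives $A$ with sign $(-1)^{0+3}$; $X=\{0\}$ gives $Q$ with sign $(-1)^{1+1}$; $X=\{0,4\}$ gives $P$ with sign $(-1)^{2+0}$; and $X=\{0,2,4\}$ gives $A+(1,-1)$ with sign $(-1)^{3+0}$. The other sets $X$ give horizontal translates of $Q$ and $P$. Hence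
\[
[f_6]=-(1+t^{-1})[A]+3[P]+3[Q].
\]
Three flips carry $A$ to $A+(1,2)$, so $[A]=-t^2[A]$, that is, $(1+t^2)[A]=0$. Now flip $P$ four times, at the peaks $(2,1)$, $(5,0)$, $(4,2)$, $(6,2)$:
\[
\begin{array}{ll}
P_1: & (0,2),(2,3),(4,2),(5,0),(6,2),\\
P_2: & (0,2),(2,3),(4,2),(5,4),(6,2),\\
P_3: & (0,2),(2,3),(3,5),(5,4),(6,2),\\
P_4: & (3,5),(5,4),(7,5),(8,3),(9,5).
\end{array}
\]
Each up-step has passed each down-step once, and $P_4=P+(3,3)$. Only the first flip is an $LL$ flip. Its error term $P''$ has the vertices $(0,2),(1,4),(2,2),(3,4),(4,2),(5,0),(6,2)$, and the flip at $(5,0)$ carries it to $A+(0,1)$, so $[P'']=-t[A]$. By Lemma~\ref{lem:flip}, $[P_1]=-[P_2]=[P_3]=-[P_4]=-t^3[P]$, and $[P]=-[P_1]+[P'']$ becomes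
\begin{equation}\label{eq:six}
(1-t^3)[P]=[P'']=-t[A].
\end{equation}
Finally $P_2=Q+(2,1)$, so $t[Q]=[P_2]=t^3[P]$ and $[Q]=t^2[P]$. Thus $c_2$ maps the classes of level $2$ to multiples of $[A]$, and $c_3$ annihilates $[A]$. We conclude that $(1+t^2)(1-t^3)f_6\in\mathbb Z[t]$, which is Theorem~\ref{thm:main}(a) for $N=6$.

\section{Cycling and the product denominator}\label{sec:cycle}

We show that every path of level $k$ can be flipped to a translate of itself, and count the flips. Fix $P\in\mathcal P_k$. Number its up-steps $U_i$ and its down-steps $D_j$ ($i,j\in\mathbb Z$) from left to right. Translation by $(N,0)$ shifts both numberings by $k$, so $U_{i+k}=U_i$ and $D_{j+k}=D_j$ as vectors. The interleaving of the two sequences is recorded by the function $g\colon\mathbb Z\to\mathbb Z$ defined by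
\[
D_j\text{ precedes }U_i\iff j<g(i).
\]
It is \emph{admissible}, meaning that $g$ is nondecreasing and $g(i+k)=g(i)+k$. Define points $p(i,j)\in\mathbb Z^2$ by $p(i+1,j)=p(i,j)+U_i$ and $p(i,j+1)=p(i,j)+D_j$, with $p(0,g(0))$ the starting point of $U_0$. The vertex of $P$ that comes after exactly the steps $U_{i'}$, $i'<i$, and $D_{j'}$, $j'<j$, is $p(i,j)$; in particular $U_i$ starts at $p(i,g(i))$.

Keep the vectors $U_i,D_j$ and the points $p(i,j)$. For any admissible $g'$ let $P_{g'}$ be the path in which the steps are interleaved according to $g'$ and $U_i$ starts at $p(i,g'(i))$. Then $P_g=P$, and $P_{g'}\in\mathcal P_k$ because $p(i+k,j+k)=p(i,j)+(N,0)$. The steps of $P_g$ between $U_i$ and $U_{i+1}$ are the $D_j$ with $g(i)\le j<g(i+1)$. So $U_i$ ends at a peak if and only if $g(i)<g(i+1)$. The flip there exchanges $U_i$ and $D_{g(i)}$, replaces the vertex $p(i+1,g(i))$ by $p(i,g(i)+1)$, and yields $P_{g'}$ with $g'=g+1$ on $i+k\mathbb Z$ and $g'=g$ elsewhere.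

\begin{lemma}\label{lem:reach}
If $g\le g'$ are admissible, then $P_{g'}$ arises from $P_g$ by $\sum_{i=1}^k\big(g'(i)-g(i)\big)$ flips.
\end{lemma}

\begin{proof}
Induct on the sum. If it is positive, take $i$ with $g(i)<g'(i)$. If $g(i)=g(i+1)$, then $g(i+1)<g'(i)\le g'(i+1)$, and we pass from $i$ to $i+1$. Since $g$ is unbounded, we reach an $i$ with $g(i)<g'(i)$ and $g(i)<g(i+1)$. The flip at the end of $U_i$ preserves $g\le g'$ and lowers the sum by $1$.
\end{proof}

The next lemma is stated for an arbitrary function $\Phi$ because it will be applied twice, to two different modifications of $[\,\cdot\,]$.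

\begin{lemma}\label{lem:cycle}
Let $\Phi$ be a function from $\mathcal P_k$ to a $\Lambda$-module such that $\Phi(P+(h,\ell))=t^\ell\Phi(P)$ for all translations and $\Phi(P)=-\Phi(P')$ for all flips. Then $c_k\Phi(P)=0$ for all $P\in\mathcal P_k$.
\end{lemma}

\begin{proof}
Let $P=P_g$. By Lemma~\ref{lem:reach}, $k^2$ flips lead from $P_g$ to $P_{g+k}$. In $P_{g+k}$ the step $D_{j+k}$ precedes $U_i$ if and only if $j<g(i)$, so $P_{g+k}$ has the same sequence of steps as $P_g$; and $p(i,g(i)+k)=p(i,g(i))+(\frac N2,H_k)$ by \eqref{eq:downsum}. So $P_{g+k}=P+(\frac N2,H_k)$ and $\Phi(P)=(-1)^{k^2}t^{H_k}\Phi(P)$. Since $k^2\equiv k\pmod2$, this is the claim for $N/4<k<N/2$.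

At the two extreme levels a shorter cycle exists, because all down-steps are the same vector $D$, namely $D=(1,2)$ for $k=N/2$ and $D=(2,1)$ for $k=N/4$, and all up-steps are the same vector. Let $g_c(i)=i+c$; the path $P_{g_c}$ is a zigzag. The function $g(i)-i$ is periodic, so $g\le g_c$ for some $c$, and $\Phi(P)=\pm\Phi(P_{g_c})$ by Lemma~\ref{lem:reach}. Moreover $k$ flips lead from $P_{g_c}$ to $P_{g_{c+1}}=P_{g_c}+D$. Hence $\Phi(P_{g_c})=(-1)^kt^2\Phi(P_{g_c})$ for $k=N/2$ and $\Phi(P_{g_c})=(-1)^kt\,\Phi(P_{g_c})$ for $k=N/4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]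
Let $M_k\subseteq V$ be the $\Lambda$-span of the classes $[P]$ with $P\in\mathcal P_k$, and $M_{N/2+1}=0$. The error term of an $LL$ flip in $\mathcal P_k$ lies in $M_{k+1}$, so by Lemma~\ref{lem:flip} and \eqref{eq:shift} the image of $[P]$ in $V/M_{k+1}$ satisfies the hypotheses of Lemma~\ref{lem:cycle}. Hence $c_kM_k\subseteq M_{k+1}$, and $c_{N/2}\cdots c_{k+1}c_k$ annihilates $M_k$. By Lemma~\ref{lem:decomp}, $\prod_kc_k$ annihilates $[f_N]$, so $f_N\prod_kc_k\in\mathbb Z[t]$.
\end{proof}

\section{Dressed paths and the orders of the poles}\label{sec:dress}

\subsection*{Why the product is not enough}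
Let $N=4n$ with $n$ odd. All $n+1$ factors $c_n,\dots,c_{2n}$ vanish at $-1$, whereas the denominator in \eqref{eq:conj2} has $n$ factors, each with a simple zero at $-1$. So part (a) misses the conjecture by one order at $-1$, first for $N=12$. The loss comes from the triangular form $c_kM_k\subseteq M_{k+1}$: when several $c_k$ share a zero, the argument lets the order of the pole grow by one with each level. To do better we add to $[P]$ classes of higher level so that the sum changes sign under \emph{every} flip. Lemma~\ref{lem:cycle} then applies with no quotient, and the single factor $c_k$ annihilates the sum.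

To see what to add, suppose that $P$ has one $L^\uparrow$ and one $L^\downarrow$ per period. The only error term is $P''$, which has no long steps. A path without long steps can be attached to $P$ itself, whether or not the two long steps are adjacent: replace each long step by two steep steps of the same direction. Since
\begin{equation}\label{eq:double}
2S^\uparrow=L^\uparrow+(0,-3),\qquad 2S^\downarrow=L^\downarrow+(0,3),
\end{equation}
this raises the part of the path between $L^\uparrow$ and the next $L^\downarrow$ by three rows. When a doubled step passes another step, two flips occur instead of one, so a sign must be added that changes at such moments. The parity of the number of steps in the raised part does this. When the two long steps pass each other, the raised part changes from a single vertex to all vertices but one, which is a translation by three rows; this produces the factor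
\[
\theta=1+t^{-3}.
\]
With several long steps one sums over all ways to mark some of them for doubling.

\subsection*{Markings}
Let $\mathbb F$ be the $\Lambda$-module generated by the paths in $\bigcup_k\mathcal P_k$ subject to the relations $P+(h,\ell)=t^\ell P$. By \eqref{eq:shift}, $P\mapsto[P]$ extends to a $\Lambda$-linear map $[\,\cdot\,]\colon\mathbb F\to V$.

Let $P\in\mathcal P_k$. Modulo the period, its $2k$ steps and $2k$ vertices form a cycle. A \emph{marking of size $j\ge1$} is a pair $(I,J)$ consisting of a set $I$ of $j$ steps $L^\uparrow$ and a set $J$ of $j$ steps $L^\downarrow$ of this cycle. It is \emph{alternating} if the elements of $I$ and $J$ alternate around the cycle. The marked steps of an alternating marking cut the cycle into $2j$ stretches, each consisting of consecutive vertices and the unmarked steps between them, possibly a single vertex. A stretch from the end of a marked up-step to the start of the next marked step is an \emph{arc}; a stretch from the end of a marked down-step to the start of the next marked step is a \emph{gap}. Thus: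
\begin{quote}
$(\ast)$\quad a vertex or an unmarked step lies in an arc if the last marked step before it is an up-step, equivalently if the first marked step after it is a down-step; otherwise it lies in a gap.
\end{quote}
Let $P_{I,J}$ be the path obtained by keeping the vertices in gaps, moving the vertices in arcs by $(0,-3)$, and replacing each marked step by two $S$-steps of the same direction (Figure~\ref{fig:mark}). This is consistent by \eqref{eq:double}, and $P_{I,J}\in\mathcal P_{k+j}$. Let $\varepsilon_{I,J}(P)=(-1)^{\alpha}$, where $\alpha$ is the number of steps in arcs, and put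
\[
E_j(P)=\sum_{\substack{(I,J)\text{ alternating}\\ \text{of size }j}}\varepsilon_{I,J}(P)\,P_{I,J}\quad(j\ge1),\qquad E_0(P)=\theta P .
\]
The construction commutes with translations, so the $E_j$ extend to $\Lambda$-linear maps $\mathbb F\to\mathbb F$. On $\mathcal P_k$ we have $E_j=0$ for $j>\frac N2-k$. The \emph{dressed class} of $\xi\in\mathbb F$ is the finite sum
\[
\langle\xi\rangle=\sum_{j\ge0}[E_j\xi].
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray!30] (0,-2) grid (10,4);
\draw (0,0)--(2,1)--(3,-1)--(5,-2)--(7,-1)--(8,1)--(10,0);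
\draw[ultra thick] (0,0)--(2,1);
\draw[ultra thick] (3,-1)--(5,-2);
\draw[thick,dashed] (0,0)--(1,2)--(2,4)--(3,2)--(4,0)--(5,-2);
\foreach \p in {(0,0),(2,1),(3,-1),(5,-2),(7,-1),(8,1),(10,0)} \fill \p circle (3.5pt);
\foreach \p in {(1,2),(2,4),(3,2),(4,0)} \draw[fill=white] \p circle (3.5pt);
\end{tikzpicture}
\caption{One period of a path $P$ of level $3$ for $N=10$ (solid line), with one long up-step and one long down-step marked (heavy). The arc between them consists of one steep step and its two endpoints, so the sign is $-1$. The path $P_{I,J}$, of level $4$, follows the dashed line and then $P$: the marked steps are replaced by two steep steps each, and the arc is raised by three rows.}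
\label{fig:mark}
\end{figure}

Below, words in $S$-steps are written with arrows only; for example, $P''$ has ${\downarrow\uparrow\downarrow\uparrow}$ in the place of $ab$. The flips ${\uparrow\uparrow\downarrow\downarrow}\to{\uparrow\downarrow\uparrow\downarrow}\to{\downarrow\uparrow\uparrow\downarrow}\to{\downarrow\uparrow\downarrow\uparrow}\to{\downarrow\downarrow\uparrow\uparrow}$ involve only $S$-steps. So for three paths that differ only in such a word between two fixed points, Lemma~\ref{lem:flip} gives
\begin{equation}\label{eq:words}
[\cdots{\uparrow\uparrow\downarrow\downarrow}\cdots]=-[\cdots{\downarrow\uparrow\downarrow\uparrow}\cdots]=[\cdots{\downarrow\downarrow\uparrow\uparrow}\cdots].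
\end{equation}

\begin{example}\label{ex:sixdress}
For the path $P$ of Section~\ref{sec:six} there is one marking. Its arc is the vertex $(2,1)$, its sign is $+1$, and $P_{I,J}$ is $P''$ with ${\uparrow\uparrow\downarrow\downarrow}$ in place of ${\downarrow\uparrow\downarrow\uparrow}$. So $[E_1P]=-[P'']=t[A]$ and $\langle P\rangle=\theta[P]+t[A]$. By \eqref{eq:six},
\[
(1-t^3)\langle P\rangle=-\theta t[A]+(1-t^3)t[A]=-t^{-2}(1+t^6)[A]=0,
\]
because $1+t^2$ divides $1+t^6$. The dressed class is annihilated by $c_2$ alone.
\end{example}

\subsection*{Dressed classes change sign under every flip}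

\begin{lemma}\label{lem:Eflip}
Let $j\ge1$. For a flip that is not an $LL$ flip, $[E_jP]+[E_jP']=0$. For an $LL$ flip, $[E_jP]+[E_jP']=[E_jP'']-[E_{j-1}P'']$.
\end{lemma}

\begin{proof}
Let $P\in\mathcal P_k$. The flip replaces $ab$ by $ba$, with $a$ an up-step and $b$ a down-step, between fixed points $y$ (left) and $z$ (right). The steps of $P$ and $P'$ correspond, and so do their markings. We compare the contributions of a marking $(I,J)$ to $[E_jP]$ and to $[E_jP']$.

\emph{(A) Neither $a$ nor $b$ is marked.} The cyclic order of the marked steps is the same in $P$ and $P'$, so $(I,J)$ is alternating in both or in neither. The steps $a,b$ lie in the same stretch. So the signs agree, and $P'_{I,J}$ arises from $P_{I,J}$ by the flip of $ab$. If the flip is not $LL$, the contributions cancel by Lemma~\ref{lem:flip}. If it is $LL$, they add up to $\varepsilon_{I,J}(P)\,[(P_{I,J})'']$. Here $(P_{I,J})''=(P'')_{I,J}$, and $\varepsilon_{I,J}(P)=\varepsilon_{I,J}(P'')$ because two steps of one stretch are replaced by four. The $L$-steps of $P''$ are those of $P$ other than $a,b$, so the markings of case (A) are exactly the markings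 of $P''$ of size $j$, and the total is $[E_jP'']$.

\emph{(B) Exactly one of $a,b$ is marked.} Again alternation is the same in $P$ and $P'$. Let $a$ be marked. By $(\ast)$, the step $b$ lies in an arc in $P$, where it follows $a$, and in a gap in $P'$, where it precedes $a$. All other unmarked steps, and all vertices other than the one between $a$ and $b$, have the same status in $P$ and $P'$; in particular $y$ is in a gap and $z$ in an arc. So the signs are opposite, and $P_{I,J}$ and $P'_{I,J}$ differ only in the words ${\uparrow\uparrow}\,b$ and $b\,{\uparrow\uparrow}$ between the same endpoints. The two flips ${\uparrow\uparrow}\,b\to{\uparrow}\,b\,{\uparrow}\to b\,{\uparrow\uparrow}$ involve $S$-steps, so $[P_{I,J}]=[P'_{I,J}]$, and the contributions cancel. Let $b$ be marked. Then $a$ lies in an arc in $P$, where it precedes $b$, and in a gap in $P'$; the point $y$ is in an arc and $z$ in a gap in both paths; and the two flips $a\,{\downarrow\downarrow}\to{\downarrow}\,a\,{\downarrow}\to{\downarrow\downarrow}\,a$ give the same cancellation.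

This proves the first claim, since both steps can be marked only in an $LL$ flip.

\emph{(C) Both $a$ and $b$ are marked.} We show that the total is $-[E_{j-1}P'']$.

Let $j=1$. In $P$ the arc is the single vertex between $a$ and $b$, the sign is $+1$, and $P_{I,J}$ is $P''$ with ${\uparrow\uparrow\downarrow\downarrow}$ between $y$ and $z$. By \eqref{eq:words} the contribution is $-[P'']$. In $P'$ the gap is the single vertex between $b$ and $a$, and the arc contains the other $2k-2$ steps, so the sign is $+1$. All other vertices are raised, so $P'_{I,J}$ is the translate by $(0,-3)$ of the path $P''$ with ${\downarrow\downarrow\uparrow\uparrow}$ between $y$ and $z$. The contribution is $-t^{-3}[P'']$. The sum is $-\theta[P'']=-[E_0P'']$.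

Let $j\ge2$, and write $I=I_0\sqcup\{a\}$, $J=J_0\sqcup\{b\}$. Then $(I_0,J_0)$ is a marking of $P''$ of size $j-1$, and every such marking arises once. Removing two consecutive elements from an alternating cyclic sequence leaves an alternating one. Inserting the pair up, down keeps it alternating exactly after a down-step, and inserting down, up exactly after an up-step. So $(I,J)$ is alternating in $P$ if and only if $(I_0,J_0)$ is alternating and the word ${\downarrow\uparrow\downarrow\uparrow}$ of $P''$ lies in a gap of $(I_0,J_0)$; and $(I,J)$ is alternating in $P'$ if and only if $(I_0,J_0)$ is alternating and the word lies in an arc. Each alternating $(I_0,J_0)$ therefore contributes to exactly one of $[E_jP]$, $[E_jP']$.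

In the gap case, the arcs of $(I,J)$ in $P$ are those of $(I_0,J_0)$ and the single vertex between $a$ and $b$. So $\varepsilon_{I,J}(P)=\varepsilon_{I_0,J_0}(P'')$, the points $y,z$ are not raised, and $P_{I,J}$ is $(P'')_{I_0,J_0}$ with ${\uparrow\uparrow\downarrow\downarrow}$ in place of ${\downarrow\uparrow\downarrow\uparrow}$. In the arc case, the arc of $P''$ containing the word is split into an arc ending at $y$ and an arc starting at $z$, which together have four steps fewer. So $\varepsilon_{I,J}(P')=\varepsilon_{I_0,J_0}(P'')$, the points $y,z$ are raised, and $P'_{I,J}$ is $(P'')_{I_0,J_0}$ with ${\downarrow\downarrow\uparrow\uparrow}$ in place of ${\downarrow\uparrow\downarrow\uparrow}$. In both cases \eqref{eq:words} gives the contribution $-\varepsilon_{I_0,J_0}(P'')\,[(P'')_{I_0,J_0}]$, and the total is $-[E_{j-1}P'']$.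
\end{proof}

\begin{corollary}\label{cor:dress}
For every flip, $\langle P\rangle=-\langle P'\rangle$. Hence $c_k\langle P\rangle=0$ for $P\in\mathcal P_k$.
\end{corollary}

\begin{proof}
If the flip is not $LL$, add $\theta([P]+[P'])=0$ and the identities of Lemma~\ref{lem:Eflip}. For an $LL$ flip the sum telescopes, since $E_jP''=0$ for large $j$:
\[
\langle P\rangle+\langle P'\rangle=\theta[P'']+\sum_{j\ge1}\big([E_jP'']-[E_{j-1}P'']\big)=\theta[P'']-[E_0P'']=0 .
\]
Lemma~\ref{lem:cycle} applies to $\Phi=\langle\,\cdot\,\rangle$.
\end{proof}

\subsection*{Undressing}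
To use the corollary we must express $[P]$ by dressed classes. Solving $\langle P\rangle=\theta[P]+(\text{higher levels})$ level by level would cost one factor $\theta$ per level, which gives no bound on the order of the pole at $-1$ independent of $N$. The following product formula reduces the cost to $\theta^2$.

\begin{lemma}\label{lem:prod}
$E_jE_i=\binom{i+j}{i}\,\theta\,E_{i+j}$ on $\mathbb F$ for all $i,j\ge0$.
\end{lemma}

\begin{proof}
If $i=0$ or $j=0$, this is the definition of $E_0$. Let $i,j\ge1$, $q=i+j$ and $P\in\mathcal P_k$. The $L$-steps of $P_{I_1,J_1}$ are the $L$-steps of $P$ outside $I_1\cup J_1$, in the same cyclic order. So $E_jE_iP$ is a sum over pairs of disjoint alternating markings $(I_1,J_1)$, $(I_2,J_2)$ of $P$, of sizes $i$ and $j$. Group the terms by the marking $(I,J)=(I_1\sqcup I_2,\,J_1\sqcup J_2)$ of size $q$, and let $M=I\cup J$. A term is a \emph{valid coloring} of $M$: a coloring by $1$ and $2$ whose classes are alternating markings of sizes $i$ and $j$. Arcs and gaps of color $r$ mean those of $(I_r,J_r)$ in $P$; for these, steps of the other color count as unmarked. In the path of the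 term all steps of $M$ are doubled, and a vertex of $P$ is raised by $3(n_1+n_2)$ rows, where $n_r=1$ if the vertex lies in an arc of color $r$ and $n_r=0$ otherwise. The sign of the term is $(-1)^{\alpha_1+\alpha_2+\gamma}$, where $\alpha_r$ is the number of steps of $P$ in arcs of color $r$, and $\gamma$ is the number of steps of color $1$ in arcs of color $2$; these steps are already doubled when $E_j$ acts, so each is counted once more.

\emph{$(I,J)$ is not alternating: the terms cancel.} Choose, depending on $M$ only, two cyclically consecutive elements $\pi,\pi'$ of $M$ of the same direction, $\pi$ before $\pi'$, with $e$ steps strictly between them. In a valid coloring they have different colors, for otherwise they would be consecutive elements of the same direction in one class. Exchanging their colors does not change the cyclic sequence of directions in either class, so it is an involution on the valid colorings. We compare a coloring in which $\pi$ has color $1$ with its partner, using $(\ast)$ for each color. A vertex or step outside the stretch from the start of $\pi$ to the end of $\pi'$ keeps its status for both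 colors.

Let $\pi,\pi'$ be up-steps. On the vertices from the end of $\pi$ to the start of $\pi'$, the pair $(n_1,n_2)$ changes from $(1,0)$ to $(0,1)$. The step $\pi'$ and the $e$ steps before it leave an arc of color $1$ and enter an arc of color $2$, while $\pi$ lies in a gap of the other color both times. So $\alpha_1$ drops and $\alpha_2$ grows by $e+1$, and $\gamma$ grows by $1$, because the step of color $1$ is first $\pi$, in a gap of color $2$, and then $\pi'$, in an arc of color $2$.

Let $\pi,\pi'$ be down-steps. Now $(n_1,n_2)$ changes from $(0,1)$ to $(1,0)$. The step $\pi$ and the $e$ steps after it leave an arc of color $2$ and enter an arc of color $1$, while $\pi'$ lies in a gap of the other color both times. So $\alpha_2$ drops and $\alpha_1$ grows by $e+1$, and $\gamma$ drops by $1$.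

In both cases $n_1+n_2$ and $\alpha_1+\alpha_2$ are unchanged and $\gamma$ changes by one. The paths agree and the signs are opposite.

\emph{$(I,J)$ is alternating.} Write $M$ cyclically as $a_1b_1a_2b_2\cdots a_qb_q$ with $a_r\in I$, $b_r\in J$, and $a_{q+1}=a_1$. In a valid coloring both colors occur, and every maximal monochromatic run of $M$ has even length. Indeed, the elements just before and just after a run are consecutive in the other class, and they are distinct because that class has at least two elements; if the run had odd length they would have the same direction. Hence either all boundaries between runs have the form $b_r\,|\,a_{r+1}$, or all have the form $a_r\,|\,b_r$. So a valid coloring is \emph{arc-paired}, that is, constant on each pair $\{a_r,b_r\}$, or \emph{gap-paired}, that is, constant on each pair $\{b_r,a_{r+1}\}$. It is not both, since it is not constant. Conversely, giving color $1$ to any $i$ of the $q$ pairs of either pairing is valid. So there are $\binom qi$ colorings of each type. Let $\alpha$ be the number of steps in arcs of $(I,J)$, and let $n=1$ on vertices in arcs of $(I,J)$ and $n=0$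 on vertices in gaps.

For an arc-paired coloring the arcs of the two colors together are the arcs of $(I,J)$, each occurring once, and they contain no step of $M$. So $n_1+n_2=n$, $\alpha_1+\alpha_2=\alpha$, $\gamma=0$, and the term is $\varepsilon_{I,J}(P)P_{I,J}$.

For a gap-paired coloring the gaps of the two colors together are the gaps of $(I,J)$, each occurring once. A vertex in an arc of $(I,J)$ has $n_1+n_2=2$, and a vertex in a gap has $n_1+n_2=1$. So $n_1+n_2=1+n$, and the path is $P_{I,J}+(0,-3)$. Let $\beta_r$ be the number of steps in gaps of color $r$. Then $\alpha_1=2k-2i-\beta_1$, $\alpha_2=2k-2j-\beta_2$ and $2k=2q+\alpha+\beta_1+\beta_2$, so $\alpha_1+\alpha_2\equiv\beta_1+\beta_2\equiv\alpha\pmod2$. The gaps of color $2$ contain no step of $M$, so all $2i$ steps of color $1$ lie in arcs of color $2$, and $\gamma=2i$. The term is $t^{-3}\varepsilon_{I,J}(P)P_{I,J}$.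

Summing over the colorings and over $(I,J)$ gives $\binom qi(1+t^{-3})E_qP$.
\end{proof}

If $\theta$ is inverted and $e=\theta^{-1}E_1$, the lemma says $E_j=\theta e^j/j!$. Dressing is then the operator $\theta\exp(e)$, and $\sum_i(-1)^iE_i=\theta\exp(-e)$ inverts it up to $\theta^2$. The next proposition is this identity without division.

\begin{proposition}\label{prop:undress}
For every path $P\in\bigcup_k\mathcal P_k$, $\displaystyle\theta^2[P]=\sum_{i\ge0}(-1)^i\langle E_iP\rangle$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:prod}, $\langle E_iP\rangle=\sum_{j\ge0}[E_jE_iP]=\theta\sum_{q\ge i}\binom qi[E_qP]$. All sums are finite, and $\sum_{i=0}^q(-1)^i\binom qi$ is $1$ for $q=0$ and $0$ for $q\ge1$. So the right side equals $\theta[E_0P]=\theta^2[P]$.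
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
For $P\in\mathcal P_k$ the element $E_iP$ is a $\Lambda$-combination of paths in $\mathcal P_{k+i}$, and $\langle\,\cdot\,\rangle$ is $\Lambda$-linear. By Corollary~\ref{cor:dress}, $c_{k+i}\langle E_iP\rangle=0$ whenever $E_iP\ne0$. By Proposition~\ref{prop:undress}, $\theta^2\operatorname{lcm}_k(c_k)$ annihilates every $[P]$, hence $[f_N]$ by Lemma~\ref{lem:decomp}. Since $1+t^3=t^3\theta$, we get $(1+t^3)^2\operatorname{lcm}_k(c_k)f_N\in\mathbb Q[t]$. Each $c_k$ has the form $1\pm t^H$ with $H\ge1$ and has simple zeros, so the least common multiple is squarefree. The polynomial $(1+t^3)^2$ adds a double zero at the solutions of $\zeta^3=-1$ and nowhere else.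
\end{proof}

\section{The denominators}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Let $N=4n+2$ with $n\ge1$. The levels are $k=n+1,\dots,2n+1$, with $c_{2n+1}=1+t^2$ and $c_k=1-(-1)^kt^{3k-2n-1}$ for $k\le2n$. The claim is Theorem~\ref{thm:main}(a).

Let $N=4n$ with $n\ge2$. The levels are $k=n,\dots,2n$, with $c_{2n}=1-t^2$, $c_n=1-(-1)^nt$, and $c_k=1-(-1)^kt^{3k-2n}$ for $n<k<2n$. Put $\Delta=(1-t^2)\prod_{k=n+1}^{2n-1}c_k$. By Theorem~\ref{thm:main}(a), $c_n\Delta f_N$ is a polynomial, so the only possible pole of $\Delta f_N$ is the zero $(-1)^n$ of $c_n$. We compare the order of the zero of $\Delta$ there with the bound of Theorem~\ref{thm:main}(b).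

If $n$ is even, the point is $1$. Since $1^3\ne-1$, the pole of $f_N$ at $1$ has order at most $1$, and $\Delta(1)=0$.

If $n$ is odd, the point is $-1$, and the pole of $f_N$ at $-1$ has order at most $3$. For $n<k<2n$ we have $c_k(-1)=1-(-1)^k(-1)^{3k-2n}=0$. Together with $1-t^2$, these $n-1$ factors make $\Delta$ vanish at $-1$ to order at least $n$, and $n\ge3$ because $n$ is odd and $n\ge2$.

In both cases $\Delta f_N$ has no pole and is a polynomial. Its coefficients are integers because $\Delta,f_N\in\mathbb Z[[t]]$.
\end{proof}

The hypothesis $n\ge2$ is used in the odd case to get $n\ge3$, which is exactly the bound on the order of the pole. For $n=1$ the polynomial $\Delta=1-t^2$ has a simple zero at $-1$, against the double pole of $f_4$.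

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The case $N=2$ is Proposition~\ref{prop:small}. For $N/4<k<N/2$ the polynomial $c_k$ divides $1-t^{2H_k}=(1-t^{H_k})(1+t^{H_k})$ in $\mathbb Z[t]$. If $N=4n+2$, the exponent $2H_k=6k-4n-2$ runs for $k=n+1,\dots,2n$ through $2n+4,\dots,8n-8,\,8n-2$ in steps of $6$. If $N=4n$, the exponent $2H_k=6k-4n$ runs for $k=n+1,\dots,2n-1$ through $2n+6,\dots,8n-12,\,8n-6$ in steps of $6$. So the denominators of Theorem~\ref{thm:sharp}(i) divide those of \eqref{eq:conj1} and \eqref{eq:conj2} in $\mathbb Z[t]$.
\end{proof}

For the remaining part we recall a consequence of partial fractions. If a rational function $f=\sum_mz_mt^m$ has the poles $\zeta$ of orders $o_\zeta$, then $z_m=\sum_\zeta\rho_\zeta(m)\zeta^{-m}$ for all large $m$, with polynomials $\rho_\zeta$ of degree less than $o_\zeta$.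

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
By Theorem~\ref{thm:main}(b) a multiple pole $\zeta$ satisfies $\zeta^3=-1$, that is, $\zeta\in\{-1,e^{\pm i\pi/3}\}$, and by Theorem~\ref{thm:main}(a) every pole is a zero of some $c_k$. Let $\zeta^3=-1$ and $N/4<k<N/2$. Then $(-1)^k\zeta^{3k-N/2}=\zeta^{-N/2}$, so
\begin{equation}\label{eq:res}
c_k(\zeta)=0\iff\zeta^{N/2}=1 .
\end{equation}

Let $N\equiv2\pmod4$. Then $N/2$ is odd and $(\zeta^{N/2})^3=(-1)^{N/2}=-1$, so $\zeta^{N/2}\ne1$. The remaining factor $c_{N/2}=1+t^2$ vanishes only at $\pm i$, whose cubes are $\mp i$. So $f_N$ is regular at $\zeta$, and all poles of $f_N$ are simple. They are roots of unity of order dividing $4$ or some $2H_k$, so the polynomials $\rho_\zeta$ are constant and the coefficients of $f_N$ are eventually periodic, with period dividing $\operatorname{lcm}\big(4,\{2(3k-\frac N2)\}_{N/4<k<N/2}\big)$.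

Let $4\mid N$, and let $\zeta=e^{\pm i\pi/3}$ be a pole. The factors $c_{N/2}=1-t^2$ and $c_{N/4}=1\mp t$ vanish only at $\pm1$, so \eqref{eq:res} gives $\zeta^{N/2}=1$. Since $\zeta$ is a primitive sixth root of unity, $6\mid N/2$, that is, $12\mid N$. All poles lie on the unit circle and have order at most $3$, so the polynomials $\rho_\zeta$ have degree at most $2$ and $Z(P_m\times C_N)=O(m^2)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Adamaszek} Michal Adamaszek, \emph{Hard squares on cylinders revisited}, arXiv:1202.1655 (2012).
\end{thebibliography}
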